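\title{A proof of the congruent skein relations for reformulated colored HOMFLY-PT invariants}

\begin{abstract}
Decorate every component of a framed oriented link $\mathcal L$ by $(q^n-q^{-n})P_n$, where $P_n$ is the element of the HOMFLY-PT skein of the annulus that corresponds to the $n$-th power sum, and let $\check{\mathcal Z}_n(\mathcal L)$ be the HOMFLY-PT invariant of the resulting satellite. For $n=1$ this invariant obeys a three-term skein relation. Chen, Liu, Peng and Zhu conjectured that for a prime $p$ it obeys two three-term congruences, one for self-crossings and one for crossings between different components. We prove both congruences for every integer $n\ge2$, with the quantum integer $\{p\}$ in the modulus replaced by the cyclotomic factor of $q^n-q^{-n}$. The congruence for different components comes from an identity in the skein of an annulus crossed by arcs, combined with Newton's formula for the power sum. The congruence for self-crossings is deduced from it by double differences at two crossings, which reduce the problem to a kink and a trefoil.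
\end{abstract}

\section{Introduction}

The HOMFLY-PT invariant of a link is computed by a three-term relation at a crossing. Its colored versions evaluate the same invariant on satellites, in which a crossing is replaced by $n^2$ crossings, and the three-term relation says nothing directly about such a block. We show that one natural combination of colored invariants still satisfies a three-term relation, modulo an explicit ideal.

\subsection{The invariants}

Links are oriented and framed, and are presented by planar diagrams with the blackboard framing. Put
\[
z=q-q^{-1},\qquad [m]=q^m-q^{-m},\qquad \{m\}=\frac{[m]}{[1]},\qquad \Lambda=\mathbb Z[z^2,t^{\pm1}].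
\]
A \emph{Conway triple} $(\mathcal L_+,\mathcal L_-,\mathcal L_0)$ consists of three diagrams that agree outside a small disc and show inside it a positive crossing, a negative crossing and the orientation-respecting smoothing. The framed HOMFLY-PT invariant $\langle\,\cdot\,\rangle$ is determined by the relation $\langle\mathcal L_+\rangle-\langle\mathcal L_-\rangle=z\langle\mathcal L_0\rangle$, by the rule that a positive kink multiplies the invariant by $t$, and by the values $(t-t^{-1})/z$ on the $0$-framed unknot $U$ and $1$ on the empty diagram.

To each partition $\lambda$ there corresponds an element $Q_\lambda$ of the HOMFLY-PT skein of the annulus, the closure of the Aiston--Morton idempotent; it plays the role of the Schur function of $\lambda$ (Section~\ref{sec:hecke}). For a link $\mathcal L=K_1\cup\dots\cup K_L$ and partitions $\lambda^1,\dots,\lambda^L$, let $W_{\vec\lambda}(\mathcal L)$ be the value of $\langle\,\cdot\,\rangle$ on the satellite in which $K_i$ is decorated by $Q_{\lambda^i}$, with no correction for writhe or linking numbers. The elements $Q_\lambda$ have denominators. The \emph{reformulated colored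 HOMFLY-PT invariant} passes from Schur functions to power sums and clears these denominators: for nonempty partitions $\mu^1,\dots,\mu^L$,
\[
\check{\mathcal Z}_{\vec\mu}(\mathcal L)=\prod_{i=1}^L\prod_{j=1}^{\ell(\mu^i)}[\mu^i_j]\;\sum_{\vec\lambda:\ |\lambda^i|=|\mu^i|}\ \prod_{i=1}^L\chi_{\lambda^i}(\mu^i)\;W_{\vec\lambda}(\mathcal L),
\]
where $\chi_\lambda(\mu)$ is the value of the irreducible character $\chi_\lambda$ of the symmetric group on the class of cycle type $\mu$. It is known that $\check{\mathcal Z}_{\vec\mu}(\mathcal L)\in\Lambda$. We study $\check{\mathcal Z}_n$, the case $\mu^1=\dots=\mu^L=(n)$, for which integrality is reproved in Corollary~\ref{cor:braids}.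

\subsection{The question and the result}

For $n=1$ we have $\check{\mathcal Z}_1(\mathcal L)=z^L\langle\mathcal L\rangle$. Smoothing a self-crossing of a component raises the number of components by one, and smoothing a crossing between two components lowers it by one, so the skein relation becomes
\begin{equation}\label{eq:n1}
\check{\mathcal Z}_1(\mathcal L_+)-\check{\mathcal Z}_1(\mathcal L_-)=
\begin{cases}
\check{\mathcal Z}_1(\mathcal L_0) & \text{at a self-crossing,}\\
[1]^2\check{\mathcal Z}_1(\mathcal L_0) & \text{at a crossing of two components.}
\end{cases}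
\end{equation}
What remains of \eqref{eq:n1} for $\check{\mathcal Z}_n$?

The unknot has $\check{\mathcal Z}_n(U)=t^n-t^{-n}$ (Corollary~\ref{cor:braids}), which is $\check{\mathcal Z}_1(U)$ with $t$ replaced by $t^n$. This suggests replacing $(q,t)$ by $(q^n,t^n)$ in \eqref{eq:n1}, which would give the coefficients $1$ and $[n]^2$. Two small links correct this guess. First, it is known that for a prime $p$ a positive kink multiplies $\check{\mathcal Z}_p$ by $(-1)^{p-1}t^p$, but only modulo $\{p\}^2$. The unknots $U^{\pm1}$ with one positive or negative kink form a Conway triple with the unlink $U\sqcup U$, and the kink rule gives $\check{\mathcal Z}_p(U^{+1})-\check{\mathcal Z}_p(U^{-1})\equiv(-1)^{p-1}(t^p-t^{-p})^2$. So one should expect a congruence modulo $\{p\}^2$ and a sign $(-1)^{p-1}$. Second, for $n=2$ the Hopf link gives the coefficient $(\{2\}^2-2)[2]^2$ in the second relation (Example~\ref{ex:hopf}), so the sign comes with an extra factor~$2$.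

For $n\ge2$ let $\Phi_n$ be the $n$-th cyclotomic polynomial, of degree $\varphi(n)$, and put
\[
\Psi_n=q^{-\varphi(n)}\Phi_n(q^2).
\]
Since $q^{2n}-1=\prod_{d\mid n}\Phi_d(q^2)$, the element $\Psi_n$ divides $[n]$ in $\mathbb Z[q^{\pm1}]$; its zeros are the numbers $q$ for which $q^2$ is a primitive $n$-th root of unity.

\begin{theorem}\label{thm:main}
Let $n\ge2$ and let $(\mathcal L_+,\mathcal L_-,\mathcal L_0)$ be a Conway triple.
\begin{enumerate}
\item[(I)] If the crossing is a self-crossing of a component, then
\[
\check{\mathcal Z}_n(\mathcal L_+)-\check{\mathcal Z}_n(\mathcal L_-)-(-1)^{n-1}\check{\mathcal Z}_n(\mathcal L_0)\in\Psi_n^2\,\Lambda .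
\]
\item[(II)] If the crossing is between different components, then
\[
\check{\mathcal Z}_n(\mathcal L_+)-\check{\mathcal Z}_n(\mathcal L_-)-(-1)^{n-1}n\,[n]^2\check{\mathcal Z}_n(\mathcal L_0)\in\Psi_n^2\,[n]^2\Lambda .
\]
\end{enumerate}
\end{theorem}

If $n=p$ is prime, then $\Psi_p=q^{-(p-1)}(1+q^2+\dots+q^{2(p-1)})=\{p\}$, the moduli are $\{p\}^2$ and $\{p\}^2[p]^2$, and Theorem~\ref{thm:main} is the conjecture of Chen, Liu, Peng and Zhu \cite{CLPZ}. This identity is the only place where primality matters.

\subsection{Plan of the proof}

All congruences are first proved in a ring $\mathcal R$ in which $[1],\dots,[n-1]$ are inverted, and then brought back to $\Lambda$ (Section~\ref{sec:arith}). In $\mathcal R$ every decoration on fewer than $n$ strands is harmless, and only the decorations on $n$ strands need care.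

For (II), moving the decoration $P_n$ of one component through the $n$ parallel strands of the other produces $[n]\,p_n(X_1,\dots,X_n)$, where $X_j$ sends the $j$-th strand once around the first component (Section~\ref{sec:annulus}). The smoothing corresponds to $e_n(X)=X_1\cdots X_n$. Newton's formula writes $p_n$ as $(-1)^{n-1}n\,e_n$ plus products of smaller power sums, and these products are negligible (Section~\ref{sec:mixed}).

For (I), let $N$ be a two-component link and consider the difference of the two knots obtained by fusing its components with a positive or a negative crossing. Part (II), used at two crossings, shows that this difference does not depend on where the crossing is put; the same device and the value of $\check{\mathcal Z}_n$ on one trefoil show that it does not change when the components of $N$ are passed through each other (Section~\ref{sec:self}). For a split link it is given by the kink rule. The values needed for kinks, connected sums and the trefoil are computed in Section~\ref{sec:knots}.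

\section{Skeins, Hecke algebras and the congruence}\label{sec:prelim}

\subsection{Framed links and skeins}\label{sec:framed}

A framing is a nowhere zero normal vector field along a link, up to homotopy; the blackboard framing is the planar normal that points to the left of the strand. In a positive crossing of two upward strands the over-strand runs from bottom left to top right. A kink changes the blackboard framing by one full twist, and $K^{+k}$ and $K^{-k}$ denote the knot $K$ with $k$ positive or negative kinks added. A framed knot is determined up to framed isotopy by its knot type and its self-linking number, which for the blackboard framing is the writhe of the diagram. A \emph{$1$-tangle} is a diagram of one arc in a rectangle, from the bottom to the top. Closing it to the left or to the right gives the same knot type and the same writhe, hence the same framed knot, and every framed knot arises in this way. The closure of the composite of $1$-tangles with closures $K'$ and $K''$ is the framed connected sum $K'\#K''$.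

Let $\mathbb F=\mathbb Q(q,t)$ and let $F$ be the plane, a rectangle or an annulus, with finitely many boundary points marked as inputs or outputs. The \emph{skein} of $F$ is the $\mathbb F$-vector space spanned by oriented tangle diagrams in $F$ with these ends, modulo isotopy, the Reidemeister moves II and III, and the local relations that define $\langle\,\cdot\,\rangle$: the three-term relation, the factor $t^{\pm1}$ for a kink, and the factor $(t-t^{-1})/z$ for a disjoint trivial circle. The class of a diagram depends only on the framed tangle in $F\times I$. The skein of the plane is $\mathbb F$, and the class of $D$ is $\langle D\rangle$. If $D$ lies entirely above $D'$, the two can be pulled apart, and $\langle D\cup D'\rangle=\langle D\rangle\langle D'\rangle$.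

Since the relations are local, inserting a diagram of $F$ into a fixed surrounding diagram defines a linear map of skeins. The main case is the satellite: a thin band along a component $K$ of a diagram is an immersed annulus, with over and under prescribed wherever it overlaps itself or meets another strand, and inserting an element $X$ of the skein of the annulus into the band \emph{decorates} $K$ by $X$. We write $\mathcal L\star(X_1\otimes\dots\otimes X_L)$ for the result of decorating all components.

\begin{lemma}\label{lem:int}
If a planar diagram $D$ has $|D|$ components, then $z^{|D|}\langle D\rangle\in\Lambda$.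
\end{lemma}

\begin{proof}
Use induction on the number of crossings. By \eqref{eq:n1}, changing a crossing changes $z^{|D|}\langle D\rangle$ by $\pm z^{|D_0|}\langle D_0\rangle$ or $\pm z^2z^{|D_0|}\langle D_0\rangle$, where $D_0$ has fewer crossings. Crossing changes turn $D$ into a descending diagram, which is an unlink, and for an unlink diagram of writhe $\operatorname{wr}$ the value is $t^{\operatorname{wr}}(t-t^{-1})^{|D|}$.
\end{proof}

\subsection{The Hecke algebra and the annulus}\label{sec:hecke}

Let $H_r$ be the skein of the rectangle with $r$ inputs at the bottom and $r$ outputs at the top, numbered from the left. It is an algebra under composition, with the left factor on top, and $\beta\otimes\gamma\in H_{r+r'}$ places $\beta$ to the left of $\gamma$. By Morton--Traczyk, $H_r$ is the Hecke algebra of the symmetric group $\mathfrak S_r$: it is generated by the positive crossings $\sigma_1,\dots,\sigma_{r-1}$ subject to the braid relations and $\sigma_i-\sigma_i^{-1}=z$, and it has the basis $T_g$, $g\in\mathfrak S_r$, where $T_g$ is the product of the $\sigma_i$ along a reduced word for $g$, of length $l(g)$.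

We draw the annulus $A$ as a vertical strip with top and bottom identified and with the core oriented upward. The closure $\widehat\beta$ of $\beta\in H_r$ joins top position $i$ to bottom position $i$ around $A$, and $\mathcal S_+$ is the span of all closures in the skein of $A$. It is a commutative algebra: the product places one factor beside the other or, equivalently, above it, and $\widehat\beta\,\widehat\gamma=\widehat{\beta\otimes\gamma}$. Drawing $A$ in the plane in the standard way gives a ring homomorphism $X\mapsto\langle X\rangle=\langle U\star X\rangle$. We use the following standard facts (Aiston--Morton). The content of the box in row $i$ and column $j$ of a partition $\lambda$ is $j-i$, and $\operatorname{ct}(\lambda)$ is the sum of the contents.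

\begin{enumerate}
\item[(H1)] $H_r$ is split semisimple with simple modules $V_\lambda$, $\lambda\vdash r$; each $\sigma_i$ acts on $V_{(r)}$ by $q$ and on $V_{(1^r)}$ by $-q^{-1}$. The full twist $\Omega_r$ acts on $V_\lambda$ by $q^{2\operatorname{ct}(\lambda)}$.
\item[(H2)] $Q_\lambda=\widehat{y_\lambda}$ for any minimal idempotent $y_\lambda$ in the block of $V_\lambda$, and sending $Q_\lambda$ to the Schur function of $\lambda$ identifies $\mathcal S_+$ with the ring of symmetric functions over $\mathbb F$. Since $\widehat{\beta\gamma}=\widehat{\gamma\beta}$, we have $\widehat\beta=\sum_\lambda\operatorname{tr}_{V_\lambda}(\beta)\,Q_\lambda$.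
\item[(H3)] The symmetrizer $f_r=(q^{r(r-1)/2}\{r\}!)^{-1}\sum_gq^{l(g)}T_g$, with $\{r\}!=\{1\}\cdots\{r\}$, is the unique nonzero idempotent with $\sigma_if_r=f_r\sigma_i=qf_r$ for all $i$, and $\widehat{f_r}=Q_{(r)}$.
\item[(H4)] The $r$-parallel of a positive kink is $\Omega_r$ with a positive kink on each strand. So a kink of sign $\pm$ multiplies $W_\lambda$ by $(t^{|\lambda|}q^{2\operatorname{ct}(\lambda)})^{\pm1}$.
\end{enumerate}

Let $h_r=Q_{(r)}$, $e_r=Q_{(1^r)}$, $H(w)=\sum_{r\ge0}h_rw^r$, and let $P_m\in\mathcal S_+$ correspond to the $m$-th power sum. For a partition $\mu$ with $m_j$ parts equal to $j$, put $\zeta_\mu=\prod_jj^{m_j}m_j!$. The facts needed about symmetric functions are these.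

\begin{enumerate}
\item[(F1)] $P_m=\sum_{\lambda\vdash m}\chi_\lambda((m))\,Q_\lambda$, and $\chi_\lambda((m))$ is $(-1)^b$ for the hook $\lambda=(m-b,1^b)$ and $0$ for all other $\lambda$. The hook has $2\operatorname{ct}(\lambda)=(m-b)(m-b-1)-b(b+1)=m(m-1-2b)$.
\item[(F2)] $H(w)=\exp\sum_{m\ge1}P_mw^m/m$ and $\sum_re_rw^r=H(-w)^{-1}$.
\item[(F3)] $h_ie_j=Q_{(i,1^j)}+Q_{(i+1,1^{j-1})}$ for $i,j\ge1$.
\item[(F4)] For commuting $x_1,x_2,\dots$ we have $\exp\sum_mx_mw^m/m=\sum_\mu\zeta_\mu^{-1}x_{\mu_1}x_{\mu_2}\cdots\,w^{|\mu|}$. In particular, the elementary symmetric polynomial and the power sums in any commuting variables satisfy $e_n=\sum_{\mu\vdash n}(-1)^{n-\ell(\mu)}\zeta_\mu^{-1}p_\mu$, with $p_\mu=p_{\mu_1}p_{\mu_2}\cdots$.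
\end{enumerate}

By (F1),
\begin{equation}\label{eq:ZP}
\check{\mathcal Z}_n(\mathcal L)=\big\langle\mathcal L\star([n]P_n\otimes\dots\otimes[n]P_n)\big\rangle .
\end{equation}

\begin{example}[A kink, $n=2$]\label{ex:kink}
Write $\sigma=\sigma_1\in H_2$ and $\theta=t-t^{-1}$. The element $\sigma+\sigma^{-1}$ acts by $\{2\}$ on $V_{(2)}$ and by $-\{2\}$ on $V_{(1,1)}$, so by (H2) the closure of $\pi_2=z(\sigma+\sigma^{-1})$ is $[2](Q_{(2)}-Q_{(1,1)})=[2]P_2$. The closure of $\sigma^{\pm1}$ in the plane is $U^{\pm1}$, so $z\langle\widehat{\sigma^{\pm1}}\rangle=t^{\pm1}\theta$ and $\check{\mathcal Z}_2(U)=t^2-t^{-2}$. From $\sigma^3=\sigma+z+z^2\sigma$ and $\sigma^{-3}=\sigma^{-1}-z+z^2\sigma^{-1}$ we get $z\langle\widehat{\sigma^{\pm3}}\rangle=(1+z^2)t^{\pm1}\theta\pm\theta^2$. By (H4), $\check{\mathcal Z}_2(U^{\pm1})$ is the value of the closure of $t^{\pm2}\sigma^{\pm2}\pi_2=t^{\pm2}z(\sigma^{\pm3}+\sigma^{\pm1})$, and $z^2+4=\{2\}^2$, so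
\[
\check{\mathcal Z}_2(U^{\pm1})=t^{\pm2}\theta\big((z^2+2)t^{\pm1}\pm\theta\big)=-t^{\pm2}(t^2-t^{-2})+\{2\}^2t^{\pm3}\theta .
\]
Hence $\check{\mathcal Z}_2(U^{+1})-\check{\mathcal Z}_2(U^{-1})+\check{\mathcal Z}_2(U\sqcup U)=\{2\}^2(t-t^{-1})(t^3-t^{-3})$. This is (I) for one triple. It also shows that for $n=2$ the modulus in (I) cannot be replaced by $[2]^2$ or by a higher power of $\{2\}$.
\end{example}

\subsection{The ring $\mathcal R$ and the congruence}\label{sec:arith}

From now on $n\ge2$ is fixed, and
\[
Z=\check{\mathcal Z}_n,\qquad \Psi=\Psi_n,\qquad \varepsilon=(-1)^{n-1},\qquad u=q^n .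
\]
The proof expands decorations in power sums $P_m$ with $m<n$, which have rational coefficients and denominators $[m]$. We therefore work in
\[
\mathcal R=\mathbb Q[q^{\pm1},t^{\pm1}]\big[[m]^{-1}:1\le m<n\big]\supset\Lambda ,
\]
and for $x,x'\in\mathcal R$ we write $x\equiv x'$ if $x-x'\in\Psi^2\mathcal R$. Because $n\ge2$, the element $z$ is a unit of $\mathcal R$, so $\langle D\rangle\in\mathcal R$ for every diagram $D$ by Lemma~\ref{lem:int}. If $n\nmid m$, then $[m]$ and $\Psi$ have no common zero, so they generate the unit ideal of $\mathbb Q[q^{\pm1}]$. Part (a) of the next lemma explains why $\Psi$, and not $\{n\}$, appears for composite $n$: the other cyclotomic factors of $[n]$ are inverted in $\mathcal R$, and the method does not see them.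

\begin{lemma}\label{lem:arith}
\begin{enumerate}
\item[(a)] $[n]\mathcal R=\Psi\mathcal R$. In particular $[n]^2\equiv0$.
\item[(b)] If $x\in\Lambda$ and $x\equiv0$, then $x\in\Psi^2\Lambda$.
\item[(c)] If $x\in\Lambda$, $0\ne g\in\mathbb Z[t^{\pm1}]$ and $gx\equiv0$, then $x\equiv0$.
\item[(d)] If $g$ is an integer Laurent polynomial in $u^2$ that is invariant under $u\mapsto u^{-1}$, then $g\equiv g|_{u=1}$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) We have $[n]=q^{-n}\prod_{d\mid n}\Phi_d(q^2)$, and for $d<n$ the factor $\Phi_d(q^2)$ divides the unit $[d]$.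

(b) First, $\Psi^2$ is a monic integer polynomial in $z^2$. For $n\ge3$ the polynomial $\Phi_n$ is monic and palindromic of even degree, so $\Psi$ itself is a monic integer polynomial in $q^2+q^{-2}=z^2+2$; for $n=2$ we have $\Psi^2=z^2+4$. Let $d$ be the degree of $\Psi^2$ in $z^2$. By hypothesis $gx\in\Psi^2\,\mathbb Q[q^{\pm1},t^{\pm1}]$ for some product $g$ of elements $[m]$, $m<n$. Since $g$ and $\Psi^2$ generate the unit ideal of $\mathbb Q[q^{\pm1}]$, the element $\Psi^2$ divides $x$ in $\mathbb Q[q^{\pm1},t^{\pm1}]$. Divide in $\Lambda$: $x=\Psi^2x'+x''$ with $\deg_{z^2}x''<d$. Then $\Psi^2$ divides $x''$ in $\mathbb Q[q^{\pm1},t^{\pm1}]$. In a nonzero multiple of $\Psi^2$ the highest and lowest exponents of $q$ differ by at least $4d$, and in $x''$ they differ by at most $4(d-1)$. So $x''=0$.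

(c) By (b), $gx\in\Psi^2\Lambda$. Since $\Psi^2$ is monic in $z^2$, the quotient $\Lambda/\Psi^2\Lambda$ is a free $\mathbb Z[t^{\pm1}]$-module, on which $g$ acts injectively.

(d) Such a $g$ is an integer combination of $1$ and the elements $u^{2j}+u^{-2j}=2+[jn]^2$, and $[n]$ divides $[jn]$.
\end{proof}

\section{An annulus crossed by arcs}\label{sec:annulus}

Near a crossing of two components, the band around the first component is an annulus and the second component is an arc across it. We need the difference between the two ways of placing $P_m$ relative to the arc.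

\subsection{One arc}

Let $\mathcal A$ be the skein of $A$ with one input on the right boundary and one output at the same height on the left boundary. It is an algebra: $\eta\eta'$ places $\eta$ to the left of $\eta'$, and the unit $1$ is the straight arc. A core curve that passes over the straight arc makes a positive crossing with it. For $X\in\mathcal S_+$ let $\operatorname{ov}(X)$ and $\operatorname{un}(X)$ be $X$ placed over and under the straight arc. Both maps are algebra homomorphisms $\mathcal S_+\to\mathcal A$, and their images are central, because $X$ can be slid sideways above, or below, everything else. Let $a\in\mathcal A$ be the crossingless arc that enters at the right, follows the core once and leaves at the left (Figure~\ref{fig:annulus}). The skein relation at the crossing of the core with the arc reads $\operatorname{ov}(P_1)-\operatorname{un}(P_1)=[1]\,a$. The power sums satisfy the same relation in every degree.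

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.9]
\draw[gray] (0,0)--(0,3) (2,0)--(2,3);
\draw[gray,dashed] (0,0)--(2,0) (0,3)--(2,3);
\draw[thick] (2,1.5)--(1.15,1.5);
\draw[thick,->] (0.85,1.5)--(0,1.5);
\draw[thick,->] (1,0)--(1,3);
\node at (1,-0.4) {$\operatorname{ov}(P_1)$};
\begin{scope}[xshift=3.5cm]
\draw[gray] (0,0)--(0,3) (2,0)--(2,3);
\draw[gray,dashed] (0,0)--(2,0) (0,3)--(2,3);
\draw[thick,->] (2,1.5)--(1,3);
\draw[thick,->] (1,0)--(0,1.5);
\node at (1,-0.4) {$a$};
\end{scope}
\begin{scope}[xshift=7cm]
\draw[gray] (0,0)--(0,3) (3,0)--(3,3);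
\draw[gray,dashed] (0,0)--(3,0) (0,3)--(3,3);
\draw (0.7,1.1) rectangle (2.3,1.9);
\node at (1.5,1.5) {$\beta$};
\draw[thick,->] (3,1.5) .. controls (2.5,1.5) and (2.7,0.6) .. (2.3,0.6) .. controls (2,0.6) and (2,0.9) .. (2,1.1);
\draw[thick,->] (1,1.9) .. controls (1,2.1) and (1,2.4) .. (0.7,2.4) .. controls (0.3,2.4) and (0.5,1.5) .. (0,1.5);
\draw[thick,->] (1.5,1.9)--(1.25,3);
\draw[thick,->] (2,1.9)--(1.75,3);
\draw[thick,->] (1.25,0)--(1,1.1);
\draw[thick,->] (1.75,0)--(1.5,1.1);
\node at (1.5,-0.4) {$\operatorname{cl}(\beta)$};
\end{scope}
\end{tikzpicture}
\caption{Three diagrams in the annulus, drawn as a strip whose dashed edges are identified: the core over the straight arc, the arc $a$ that follows the core once, and the shifted closure $\operatorname{cl}(\beta)$ of a three-strand braid $\beta$.}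
\label{fig:annulus}
\end{figure}

\begin{lemma}[Morton]\label{lem:morton}
For all $m\ge1$, $\operatorname{ov}(P_m)-\operatorname{un}(P_m)=[m]\,a^m$.
\end{lemma}

\begin{proof}
By (F2) it is enough to compare $\operatorname{ov}(h_r)$ and $\operatorname{un}(h_r)$. The symmetrizer $f_{r+1}$ can be expanded in positive or in negative crossings. We close it to an element of $\mathcal A$ in which the first expansion shows $\operatorname{ov}(h_r)$ and the second shows $\operatorname{un}(h_r)$.

Define $\operatorname{cl}\colon H_{r+1}\to\mathcal A$ by placing the rectangle in the strip across the height of the marked points, leading the input to bottom position $r+1$, joining top position $i+1$ around $A$ to bottom position $i$ for $1\le i\le r$, and leading top position $1$ to the output (Figure~\ref{fig:annulus}). There are no crossings outside the rectangle, and $\operatorname{cl}(1_{H_1})=1$. For $\gamma\in H_r$ and $\beta\in H_{r+1}$: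
\begin{enumerate}
\item[(i)] $\operatorname{cl}((1\otimes\gamma)\beta)=\operatorname{cl}(\beta(\gamma\otimes1))$, by sliding $\gamma$ around $A$.
\item[(ii)] $\operatorname{cl}(1\otimes\gamma)=a\operatorname{cl}(\gamma)$: the strand that leaves $\gamma$ at top position $2$ goes once around $A$ to bottom position $1$, straight up, and out to the left. In particular $a^k=\operatorname{cl}(1_{H_{k+1}})$.
\item[(iii)] $\operatorname{cl}((1\otimes\gamma)\sigma_1\cdots\sigma_r)=\operatorname{ov}(\widehat\gamma)$ and $\operatorname{cl}((1\otimes\gamma)\sigma_1^{-1}\cdots\sigma_r^{-1})=\operatorname{un}(\widehat\gamma)$: the strand from bottom $r+1$ to top $1$ is the straight arc, and the other strands run from bottom $i$ to position $i+1$ over it, or under it, and then through $\gamma$.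
\end{enumerate}

Let $\mathfrak S'=1\times\mathfrak S_r\subset\mathfrak S_{r+1}$, generated by the simple transpositions $s_2,\dots,s_r$. Each coset $\mathfrak S'g$ contains a unique element $d$ none of whose reduced words begins with one of $s_2,\dots,s_r$, and $l(vd)=l(v)+l(d)$, so $T_{vd}=T_vT_d$, for $v\in\mathfrak S'$. The $r+1$ elements $s_1s_2\cdots s_k$, $0\le k\le r$, have unique reduced words and so are of this kind, and there are $r+1$ cosets. Hence the sum in (H3) factors, and
\begin{equation}\label{eq:frec}
q^r\{r+1\}f_{r+1}=(1\otimes f_r)\sum_{k=0}^rq^k\sigma_1\cdots\sigma_k .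
\end{equation}
Let $\omega_r=\operatorname{cl}(f_{r+1})$, so $\omega_0=1$. The term $k=r$ contributes $q^r\operatorname{ov}(h_r)$ by (iii). For $k<r$, by (i), (H3), (i) again and (ii),
\[
\operatorname{cl}((1\otimes f_r)\sigma_1\cdots\sigma_k)=\operatorname{cl}(\sigma_1\cdots\sigma_k(f_r\otimes1))=q^k\operatorname{cl}(f_r\otimes1)=q^k\operatorname{cl}(1\otimes f_r)=q^ka\,\omega_{r-1}.
\]
Since $\sum_{k<r}q^{2k}=q^{r-1}\{r\}$, we obtain $\{r+1\}\omega_r=\operatorname{ov}(h_r)+q^{-1}\{r\}a\,\omega_{r-1}$.

The ring involution of $H_r$ with $q\mapsto q^{-1}$, $t\mapsto t$, $\sigma_i\mapsto\sigma_i^{-1}$ preserves the characterization of $f_r$ in (H3), so it fixes $f_r$. Applied to \eqref{eq:frec} it gives the same formula with $q$ and all $\sigma_i$ inverted, and the same computation yields $\{r+1\}\omega_r=\operatorname{un}(h_r)+q\{r\}a\,\omega_{r-1}$. With $\Gamma(w)=\sum_{r\ge0}\{r+1\}\omega_rw^r$ the two recursions read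
\begin{equation}\label{eq:Gamma}
\operatorname{ov}(H(w))=(1-q^{-1}aw)\,\Gamma(w),\qquad \operatorname{un}(H(w))=(1-qaw)\,\Gamma(w).
\end{equation}
All coefficients lie in the commutative algebra generated by $a$ and central elements, and all series have constant term $1$. Dividing and taking logarithms gives, by (F2),
\[
\sum_m\big(\operatorname{ov}(P_m)-\operatorname{un}(P_m)\big)\frac{w^m}m=\log\frac{1-q^{-1}aw}{1-qaw}=\sum_m[m]\,a^m\frac{w^m}m .\qedhere
\]
\end{proof}

In Section~\ref{sec:mixed} the two components at a crossing exchange roles, and the arc then runs the other way.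

\begin{lemma}\label{lem:morton2}
Let the arc run from left to right, and let $a'$ be the crossingless arc in this direction that follows the core once. Then $\operatorname{ov}(P_m)-\operatorname{un}(P_m)=-[m]\,a'^m$.
\end{lemma}

\begin{proof}
Turn $A\times I$ over about the core direction: reflect each diagram in the vertical center line of the strip and exchange over and under at every crossing. This preserves the signs of crossings, hence all skein relations. It reverses the direction of the arc, exchanges $\operatorname{ov}$ and $\operatorname{un}$, and sends $a^m$ to $a'^m$. On $H_r$ it acts by $\sigma_i\mapsto\sigma_{r-i}$, which fixes $f_r$ by (H3). So it fixes every $h_r$ and, by (F2), every $P_m$. Apply it to Lemma~\ref{lem:morton}.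
\end{proof}

\subsection{Power sums as closed braids}

Closing the arc in \eqref{eq:Gamma} gives an integral formula for $[m]P_m$. Let $\beta_r=\sigma_{r-1}^{-1}\cdots\sigma_1^{-1}\in H_r$ and $C_r=\widehat{\beta_r}$, a knot in the annulus.

\begin{lemma}\label{lem:Pbraid}
With $C(w)=\sum_{r\ge1}C_rw^r$ we have $\sum_m[m]P_mw^m/m=-\log(1-zC(w))$. Consequently $[m]P_m$ is the closure of
\[
\pi_m=\sum_{r\ge1}\ \sum_{m_1+\dots+m_r=m}z^r\,m_1\;\beta_{m_1}\otimes\dots\otimes\beta_{m_r}\in H_m\qquad(m_i\ge1).
\]
\end{lemma}

\begin{proof}
The first equation in \eqref{eq:Gamma} gives $\{r+1\}\omega_r=\sum_{k=0}^rq^{-k}a^k\operatorname{ov}(h_{r-k})$. Widen the annulus and join the output to the input by a strand that goes once around in the core direction, underneath everything. In $\operatorname{cl}(\beta)$, $\beta\in H_{r+1}$, the strand from top position $1$ now passes to position $r+1$ under the other $r$ strands, so $\operatorname{cl}(\beta)$ goes to the closure of $\beta_{r+1}\beta$. Thus $\omega_r\mapsto q^{-r}h_{r+1}$ by (H3). Also $a^k\operatorname{ov}(h_{r-k})\mapsto C_{k+1}h_{r-k}$, since $a^k=\operatorname{cl}(1_{H_{k+1}})$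 and $h_{r-k}$ lies above everything. Multiplying the resulting identity by $zq^{-1}$ and using $q^{-r-1}[r+1]=1-q^{-2(r+1)}$, we get
\[
(1-q^{-2(r+1)})h_{r+1}=z\sum_{k=0}^rq^{-(k+1)}C_{k+1}h_{r-k},
\]
that is, $H(w)-H(q^{-2}w)=zC(q^{-1}w)H(w)$. Replacing $w$ by $qw$ gives $1-zC(w)=H(q^{-1}w)/H(qw)$, and (F2) gives the first claim. The coefficient of $w^m$ is
\[
[m]P_m=\sum_r z^r\,\frac mr\sum_{m_1+\dots+m_r=m}C_{m_1}\cdots C_{m_r}.
\]
Write $m=m_1+\dots+m_r$. The inner sum is symmetric in the $m_i$, so each $m_i$ may be replaced by $m_1$, and $m/r$ by $m_1$.
\end{proof}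

For $m=2$ this is $\pi_2=2z\sigma^{-1}+z^2=z(\sigma+\sigma^{-1})$, as in Example~\ref{ex:kink}. The important feature of $\pi_m$ is that a braid whose closure has $r$ components comes with exactly the factor $z^r$ required by Lemma~\ref{lem:int}.

\begin{corollary}\label{cor:braids}
\begin{enumerate}
\item[(a)] $Z(\mathcal L)\in\Lambda$ for every link $\mathcal L$.
\item[(b)] For $m<n$ the elements $P_m$, $h_m$, $e_m$ are $\mathcal R$-linear combinations of closed braids.
\item[(c)] $\langle P_m\rangle=(t^m-t^{-m})/[m]$ for all $m\ge1$. In particular $Z(U)=t^n-t^{-n}$.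
\end{enumerate}
\end{corollary}

\begin{proof}
(a) Insert $\pi_n$ into the $n$-parallel of each component in \eqref{eq:ZP}. This writes $Z(\mathcal L)$ as an integer combination of terms $z^{|D|}\langle D\rangle$. (b) $P_m$ is the closure of $[m]^{-1}\pi_m$, and by (F2) $h_m$ and $e_m$ are rational polynomials in $P_1,\dots,P_m$. (c) In the plane $C_r$ is an unknot with $r-1$ negative kinks, so $z\langle C_r\rangle=t^{-(r-1)}(t-t^{-1})$ and $1-z\langle C(w)\rangle=(1-tw)/(1-t^{-1}w)$. Take $-\log$.
\end{proof}

\subsection{Several arcs}

Let $\mathcal A_r$ be the skein of $A$ with $r$ inputs on the right boundary and $r$ outputs on the left boundary at the same $r$ heights, with the side-by-side product; the unit consists of $r$ straight arcs. Given diagrams $\eta_1,\dots,\eta_r$ for $\mathcal A$, translate $\eta_j$ along the core until its ends are at the $j$-th height and superimpose the results, with $\eta_i$ above $\eta_j$ for $i<j$. In other words, $\eta_j$ occupies the $j$-th of $r$ disjoint layers of $A\times I$, counted from the top. This defines an algebra homomorphism $\mathcal A^{\otimes r}\to\mathcal A_r$. Let $X_j$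 be the image of $a$ in the $j$-th factor: the $j$-th arc follows the core once, over the arcs with larger index and under those with smaller index. The $X_j$ commute. For arcs from left to right, define $X_j'$ in the same way from $a'$.

\begin{lemma}\label{lem:arcs}
\begin{enumerate}
\item[(a)] In $\mathcal A_r$, $\ (P_m\text{ over the arcs})-(P_m\text{ under the arcs})=[m]\,p_m(X_1,\dots,X_r)$. For arcs from left to right the right side is $-[m]\,p_m(X_1',\dots,X_r')$.
\item[(b)] $X_1\cdots X_r$ is the blackboard $r$-parallel of $a$.
\end{enumerate}
\end{lemma}

\begin{proof}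
(a) Move $P_m$ down through the layers one at a time. The positions just above and just below the $j$-th arc are the images of $\operatorname{ov}(P_m)$ and $\operatorname{un}(P_m)$ in the $j$-th factor, so they differ by $[m]X_j^m$ by Lemma~\ref{lem:morton}, or by $-[m]X_j'^m$ by Lemma~\ref{lem:morton2}. (b) The product is the image of $a\otimes\dots\otimes a$. Draw $a$ with constant slope, as in Figure~\ref{fig:annulus}; its translates along the core are disjoint and parallel.
\end{proof}

\section{Crossings between different components}\label{sec:mixed}

By Lemma~\ref{lem:arcs}, a crossing change between decorated components is measured by $p_n(X)$, while the smoothing is $e_n(X)=X_1\cdots X_n$. We first compare the two in the smallest case.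

\begin{example}[The Hopf link, $n=2$]\label{ex:hopf}
Let $K_2$ be an upward vertical strand, closed far away, and let $K_1$ be a counterclockwise circle that crosses it twice and passes under it at the upper crossing. At the lower crossing we have a Conway triple in which $\mathcal L_+$ is the positive Hopf link, $\mathcal L_-=U\sqcup U$ and $\mathcal L_0=U^{+1}$. Double $K_2$. For $\eta\in\mathcal A_2$ let $\psi(\eta)\in H_2$ be obtained by inserting $\eta$ into the band around the circle, with the two strands as arcs at the lower crossing and passing over the band at the upper one. In $\psi(\eta\eta')$ the factor $\eta$ lies in an inner band, and the inner disc can be slid upward over the outer band; hence $\psi(\eta\eta')=\psi(\eta)\psi(\eta')$. Put the left strand in the upper layer. Figure~\ref{fig:hopf} shows that $\psi(X_1)=t\sigma^2$ and $\psi(X_2)=t$. By Lemma~\ref{lem:arcs}(a), $\check{\mathcal Z}_2(\mathcal L_+)-\check{\mathcal Z}_2(\mathcal L_-)=[2]^2G$, where $G$ is the value of the closure of $\psi(p_2(X))\pi_2$, and $\check{\mathcal Z}_2(\mathcal L_0)$ is the value of the closure of $\psi(e_2(X))\pi_2=t^2\sigma^2\pi_2$.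 Now $p_2=-2e_2+p_1^2$, and
\[
\psi(p_1(X)^2)=t^2(1+\sigma^2)^2=t^2\sigma^2(\sigma+\sigma^{-1})^2=(z^2+4)\,t^2\sigma^2=\{2\}^2\psi(e_2(X)).
\]
So $G=(\{2\}^2-2)\check{\mathcal Z}_2(\mathcal L_0)$, which is (II) for this triple. The error term $\{2\}^2[2]^2\check{\mathcal Z}_2(U^{+1})$ is not divisible by a further factor $\{2\}$, by Example~\ref{ex:kink}.
\end{example}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.85,thick]
\draw (1.4,1.5) .. controls (1.4,2.9) and (-0.9,2.9) .. (-0.9,1.6) .. controls (-0.9,0.8) and (0,0.8) .. (0,1.4);
\draw[preaction={draw,white,line width=5pt,-},->] (0.6,0)--(0.6,3.2);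
\draw[preaction={draw,white,line width=5pt,-},->] (0,1.4)--(0,3.2);
\draw[preaction={draw,white,line width=5pt}] (0,0)--(0,0.1) .. controls (0,0.5) and (1.4,0.4) .. (1.4,1.5);
\node at (0.3,-0.45) {$\psi(X_1)=t\sigma^2$};
\begin{scope}[xshift=4.5cm]
\draw (0.6,0)--(0.6,0.1) .. controls (0.6,0.5) and (1.4,0.6) .. (1.4,1.5) .. controls (1.4,2.9) and (-0.9,2.9) .. (-0.9,1.6) .. controls (-0.9,0.6) and (0.6,0.6) .. (0.6,1.4);
\draw[preaction={draw,white,line width=5pt,-},->] (0,0)--(0,3.2);
\draw[preaction={draw,white,line width=5pt,-},->] (0.6,1.4)--(0.6,3.2);
\node at (0.3,-0.45) {$\psi(X_2)=t$};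
\end{scope}
\end{tikzpicture}
\caption{One of two upward strands follows a counterclockwise circle once and passes under both strands at the top. Left: the left strand clasps the right strand and makes a positive kink. Right: the loop of the right strand lies under the left strand and pulls off, leaving a positive kink.}
\label{fig:hopf}
\end{figure}

In the example the unwanted term $p_1^2$ was divisible by $\Psi^2$ because of an identity in $H_2$. In general we have no such algebra at hand, and the divisibility comes from using Lemma~\ref{lem:arcs} a second time, with the roles of the two components exchanged.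

\begin{proposition}\label{prop:mixed}
At a crossing between different components, $Z(\mathcal L_+)-Z(\mathcal L_-)=[n]^2G$ with $G\in\Lambda$ and $G\equiv\varepsilon n\,Z(\mathcal L_0)$.
\end{proposition}

Part (II) of Theorem~\ref{thm:main} follows: $G-\varepsilon nZ(\mathcal L_0)$ lies in $\Lambda$ by Corollary~\ref{cor:braids}(a), hence in $\Psi^2\Lambda$ by Lemma~\ref{lem:arith}(b).

\begin{proof}
Let $\kappa$ be the crossing, $K_1$ the component that passes over at $\kappa$ in $\mathcal L_+$, and $K_2$ the other one.

\emph{Step 1: the difference.} Identify a band along $K_1$ with $A$. Since $K_1$ over $K_2$ is positive at $\kappa$, the arc of $K_2$ crosses the band there from right to left. Define a linear map $\Theta\colon\mathcal A_n\to\mathbb F$ as follows. Delete $K_1$, take the $n$-parallel of $K_2$ with $\pi_n$ inserted away from $\kappa$, and decorate each $K_i$, $i\ge3$, by $[n]P_n$. Insert $\eta\in\mathcal A_n$ into the band, in place of the $n$ parallel arcs of $K_2$ at $\kappa$; at all other crossings of $K_1$ the band passes over or under as $K_1$ does. Let $\Theta(\eta)$ be the value of the result. By \eqref{eq:ZP}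 and Lemma~\ref{lem:arcs}(a),
\[
Z(\mathcal L_+)-Z(\mathcal L_-)=[n]\,\Theta\big((P_n\text{ over the arcs})-(P_n\text{ under the arcs})\big)=[n]^2G,
\]
with $G=\Theta(p_n(X))=\sum_j\Theta(X_j^n)$.

\emph{Step 2: $G\in\Lambda$.} The diagram $X_j^n$ connects the same end points as the straight arcs and has no closed components, so inserting it does not change the number of components. Expanding all copies of $\pi_n$ writes $G$ as an integer combination of terms $z^{|D|}\langle D\rangle$, and Lemma~\ref{lem:int} applies.

\emph{Step 3: the smoothing.} Replacing the single arc of $K_2$ at $\kappa$ by $a$ is the oriented smoothing at $\kappa$. By Lemma~\ref{lem:arcs}(b), inserting $e_n(X)$ gives the $n$-parallel of the fused component of $\mathcal L_0$, with $\pi_n$ inserted once, so $\Theta(e_n(X))=Z(\mathcal L_0)$. Since $\zeta_{(n)}=n$, (F4) gives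
\[
p_n=\varepsilon n\,e_n+\sum_{\mu\vdash n,\ \mu\ne(n)}r_\mu\,p_\mu,\qquad r_\mu\in\mathbb Q .
\]
It remains to show that $\Theta(p_\mu(X))\in[n]^2\mathcal R$ for $\mu\vdash n$, $\mu\ne(n)$.

\emph{Step 4: the other partitions.} Let $\mu=(\mu_1,\dots,\mu_\ell)\neq(n)$. All parts are less than $n$, so each $[\mu_k]$ is a unit of $\mathcal R$. We read Lemma~\ref{lem:arcs}(a) backwards: $\prod_k[\mu_k]\cdot p_\mu(X)$ is the side-by-side product over $k$ of the differences $(P_{\mu_k}\text{ over the arcs})-(P_{\mu_k}\text{ under the arcs})$. In this form the $n$ arcs are straight again, so the strands of $K_2$ together with $\pi_n$ are simply the decoration of $K_2$ by $[n]P_n$. Expand the factors with $k<\ell$ and keep the last one. Then $\prod_k[\mu_k]\cdot\Theta(p_\mu(X))$ is a signed sum of expressions of the following form. Take blackboard-parallel copies $K^{(1)},\dots,K^{(\ell)}$ of $K_1$, decorated by $P_{\mu_1},\dots,P_{\mu_\ell}$, and the components $K_i$, $i\ge2$, decorated by $[n]P_n$. At $\kappa$ each $K^{(k)}$ with $k<\ell$ passes over or under $K_2$ in a prescribed way, and the expression is the value with $K^{(\ell)}$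 over $K_2$ at $\kappa$ minus the value with $K^{(\ell)}$ under $K_2$ at $\kappa$.

Fix such an expression and let $m=\mu_\ell$. Represent the decoration of $K^{(\ell)}$ by $m$ parallel strands with $[m]^{-1}\pi_m$ inserted away from $\kappa$. Now identify a band along $K_2$ with $A$, and treat these $m$ strands, where they cross the band at $\kappa$, as arcs. They run from left to right, because $K_2$ over $K_1$ is negative at $\kappa$. The other copies $K^{(k)}$ cross the band at other places along $K_2$ and remain outside, over or under it. The expression is $[n]$ times the value of $(P_n\text{ under the arcs})-(P_n\text{ over the arcs})$, which by Lemma~\ref{lem:arcs}(a) is $[n]\sum_{j=1}^mX_j'^{\,n}$. In the $j$-th term $K_2$ has disappeared, and the $j$-th strand of $K^{(\ell)}$ runs $n$ times along it. The remaining decorations $P_{\mu_k}$ and $[n]P_n$ are $\mathcal R$-combinations of closed braids by Corollary~\ref{cor:braids}(b) and Lemma~\ref{lem:Pbraid}, so each term has its value in $\mathcal R$. Thus the expression lies in $[n]^2\mathcal R$: one factor $[n]$ is the normalization of the decoration of $K_2$, the other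 comes from Lemma~\ref{lem:arcs}(a).
\end{proof}

\begin{corollary}\label{cor:split}
For $\mathcal L=K_1\cup\dots\cup K_L$ we have $Z(\mathcal L)-\prod_iZ(K_i)\in[n]^2\Lambda$. In particular $Z(\mathcal L)\equiv\prod_iZ(K_i)$.
\end{corollary}

\begin{proof}
By Proposition~\ref{prop:mixed}, a crossing change between different components alters $Z$ by an element of $[n]^2\Lambda$ (note $[n]^2=q^{2n}+q^{-2n}-2\in\Lambda$), and it does not alter the framed knots $K_i$. Change crossings until $K_i$ passes over $K_j$ whenever $i<j$. Then the decorated components lie in separate layers and $Z$ is the product.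
\end{proof}

\section{Kinks, connected sums and the trefoil}\label{sec:knots}

The reduction in Section~\ref{sec:self} needs three facts about knots. The first two are exact for each $W_\lambda$, and the problem is to pass from the $W_\lambda$ to their alternating sum. Let $\lambda^b=(n-b,1^b)$ for $0\le b\le n-1$ and, for a framed knot $K$, let $\bar W_b(K)=(-1)^bW_{\lambda^b}(K)$. By (F1), $Z(K)=[n]\sum_b\bar W_b(K)$. The $\bar W_b(K)$ need not lie in $\mathcal R$, but they all differ from their average by elements of $\mathcal R$.

\begin{lemma}\label{lem:hooks}
$\bar W_b(K)=\dfrac{Z(K)}{n[n]}+\rho_b(K)$ with $\rho_b(K)\in\mathcal R$ and $\sum_b\rho_b(K)=0$.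
\end{lemma}

\begin{proof}
For $1\le b\le n-1$, (F3) gives $h_{n-b}e_b=Q_{\lambda^b}+Q_{\lambda^{b-1}}$, and $h_{n-b}e_b$ is an $\mathcal R$-combination of closed braids by Corollary~\ref{cor:braids}(b). So $\bar W_b-\bar W_{b-1}=(-1)^b\langle K\star h_{n-b}e_b\rangle\in\mathcal R$. Define $\rho_b$ by the formula. Then $\sum_b\rho_b=0$, and $n\rho_b=\sum_{b'}(\bar W_b-\bar W_{b'})\in\mathcal R$.
\end{proof}

\begin{lemma}\label{lem:kink}
For a framed knot $K$, $Z(K^{\pm1})\equiv\varepsilon\,t^{\pm n}Z(K)$.
\end{lemma}

\begin{proof}
By (H4) and (F1) the kink multiplies $\bar W_b$ by $t^{\pm n}u^{\pm(n-1-2b)}$. The exponents $n-1-2b$ are symmetric about $0$, so Lemma~\ref{lem:hooks} gives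
\[
t^{\mp n}Z(K^{\pm1})=Z(K)\cdot\frac1n\sum_bu^{n-1-2b}+[n]\sum_b\rho_b\,u^{\pm(n-1-2b)} .
\]
In the second sum we may subtract $u^{\pm(n-1)}$ from each power of $u$, because $\sum_b\rho_b=0$. The exponents differ by even numbers, so the differences are divisible by $u-u^{-1}=[n]$, and the second term lies in $[n]^2\mathcal R$. It remains to show $\sum_bu^{n-1-2b}\equiv\varepsilon n$. For $n$ odd this is Lemma~\ref{lem:arith}(d). For $n$ even put $v=q^{n/2}$. The sum is $\sum(u^j+u^{-j})$ over the $n/2$ odd numbers $j<n$, and $u^j+u^{-j}=(v^j+v^{-j})^2-2$. For odd $j$ the element $v^j+v^{-j}$ is divisible by $v+v^{-1}=[n]/[n/2]\in[n]\mathcal R$. So each term is $\equiv-2$ and the sum is $\equiv-n$.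
\end{proof}

\begin{lemma}\label{lem:sum}
For framed knots $K',K''$, $Z(U)\,Z(K'\#K'')\equiv Z(K')\,Z(K'')$.
\end{lemma}

\begin{proof}
Write $K'$ as the closure of a $1$-tangle and let $\tau'\in H_n$ be its $n$-parallel. A braid slides along the $n$-parallel from one end to the other, so $\tau'$ is central, and $\tau'y_\lambda=y_\lambda\tau'y_\lambda\in y_\lambda H_ny_\lambda=\mathbb F\,y_\lambda$. If $\tau'y_\lambda=x'y_\lambda$ and likewise $\tau''y_\lambda=x''y_\lambda$ for $K''$, then $W_\lambda(K')=x'W_\lambda(U)$, $W_\lambda(K'')=x''W_\lambda(U)$ and $W_\lambda(K'\#K'')=x'x''W_\lambda(U)$. Hence $W_\lambda(K'\#K'')W_\lambda(U)=W_\lambda(K')W_\lambda(K'')$. For $\lambda=\lambda^b$, multiply by $[n]^2$ and use Lemma~\ref{lem:hooks}: with $K=K'\#K''$,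
\[
\Big(\tfrac{Z(K)}n+[n]\rho_b(K)\Big)\Big(\tfrac{Z(U)}n+[n]\rho_b(U)\Big)=\Big(\tfrac{Z(K')}n+[n]\rho_b(K')\Big)\Big(\tfrac{Z(K'')}n+[n]\rho_b(K'')\Big).
\]
Sum over $b$. The terms linear in $\rho$ vanish, and the quadratic terms lie in $[n]^2\mathcal R$.
\end{proof}

Let $\mathcal T_k$, $k\ge1$ odd, be the plane closure of $\sigma_1^k\in H_2$ with the blackboard framing, so $\mathcal T_1=U^{+1}$, and let $\mathcal T=\mathcal T_3$ be the trefoil. The closures of $\sigma_1^3,\sigma_1,\sigma_1^2$ form a Conway triple. By Corollary~\ref{cor:split} and Lemma~\ref{lem:kink}, part (I) for this triple says $Z(\mathcal T)\equiv\varepsilon t^nZ(U)+\varepsilon Z(U)^2$. This one instance has to be proved by direct computation.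

\begin{lemma}\label{lem:trefoil}
$Z(\mathcal T)\equiv\varepsilon\,(t^n-t^{-n})(2t^n-t^{-n})$.
\end{lemma}

\begin{proof}
\emph{Step 1: the colored invariants of $\mathcal T_k$.} Let $S\in H_{2n}$ be the $n$-parallel of $\sigma_1$. Sliding braids through the crossing gives $S(\beta\otimes\gamma)=(\gamma\otimes\beta)S$ for $\beta,\gamma\in H_n$. A full twist on two ribbons of $n$ strands links the ribbons and twists each of them, so $S^2=\Omega_{2n}(\Omega_n\otimes\Omega_n)^{-1}$. Let $\lambda\vdash n$ and $y=y_\lambda$. The satellite $\mathcal T_k\star Q_\lambda$ is the closure of $S^k(y\otimes1)(y\otimes 1)=(1\otimes y)S^k(y\otimes1)$, as $k$ is odd, hence of $S^k(y\otimes y)$. For $\nu\vdash2n$, the element $S$ commutes with $y\otimes y$ and so preserves $(y\otimes y)V_\nu$, where $S^2$ is the scalar $q^{2\operatorname{ct}(\nu)-4\operatorname{ct}(\lambda)}$ by (H1). So $S$ is diagonalizable there with eigenvalues $\pm q^{\operatorname{ct}(\nu)-2\operatorname{ct}(\lambda)}$, and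
\begin{equation}\label{eq:trace}
\operatorname{tr}_{V_\nu}\big(S^k(y_\lambda\otimes y_\lambda)\big)=m_{\lambda\nu}\,q^{k(\operatorname{ct}(\nu)-2\operatorname{ct}(\lambda))},
\end{equation}
where the integer $m_{\lambda\nu}$, the difference of the two multiplicities, does not depend on $k$. Adding $k$ positive kinks cancels the dependence of the exponent on $\lambda$: by (H2) and (H4), $W_\lambda(\mathcal T_k^{+k})=t^{kn}\sum_\nu m_{\lambda\nu}q^{k\operatorname{ct}(\nu)}\langle Q_\nu\rangle$.

\emph{Step 2: $\sum_\lambda\chi_\lambda((n))\,m_{\lambda\nu}=\chi_\nu((2n))$.} We set $q=1$ in \eqref{eq:trace} with $k=1$. Let $\mathcal O$ be the local ring of $\mathbb Q[q]$ at $q=1$ and $H_r(\mathcal O)$ the $\mathcal O$-span of the $T_g$, so that $H_r(\mathcal O)/(q-1)=\mathbb Q\mathfrak S_r$. In the seminormal basis of $V_\lambda$ the matrices of the $\sigma_i$ have as denominators only powers of $q$ and quantum integers $\{d\}$, $d\ne0$, which are units of $\mathcal O$, and at $q=1$ they give the irreducible representation with character $\chi_\lambda$. The resulting map from $H_n(\mathcal O)$ to the product of matrix algebras over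 $\mathcal O$ is a map of free modules of rank $n!$ that is an isomorphism modulo $q-1$, hence an isomorphism. So we may choose $y_\lambda\in H_n(\mathcal O)$ corresponding to a diagonal matrix unit. The choice does not affect \eqref{eq:trace}, since minimal idempotents in one block are conjugate and $S$ commutes with $\beta\otimes\beta$. At $q=1$, $y_\lambda$ becomes a minimal idempotent $\bar y_\lambda$ of $\mathbb Q\mathfrak S_n$ with $\chi_{\lambda'}(\bar y_\lambda)=\delta_{\lambda\lambda'}$, $S$ becomes the involution $\bar S\in\mathfrak S_{2n}$ that swaps the two blocks of $n$ points, and $m_{\lambda\nu}=\chi_\nu(\bar S(\bar y_\lambda\otimes\bar y_\lambda))$.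

For $x\in\mathbb Q\mathfrak S_n$ put $\phi(x)=\chi_\nu(\bar S(x\otimes1))$. Using $\bar S(x\otimes x')=(x'\otimes x)\bar S$ and the cyclicity of $\chi_\nu$,
\[
\phi(xx')=\chi_\nu\big((1\otimes x)\bar S(x'\otimes1)\big)=\chi_\nu\big(\bar S(x'\otimes x)\big)=\chi_\nu\big((x\otimes x')\bar S\big)=\chi_\nu\big(\bar S(x\otimes x')\big).
\]
The second and the last expressions show that $\phi(xx')=\phi(x'x)$ and $\phi(\bar y_\lambda)=\phi(\bar y_\lambda^2)=m_{\lambda\nu}$. So $\phi$ is a class function, equal to $\sum_\lambda m_{\lambda\nu}\chi_\lambda$. Evaluate it on an $n$-cycle $g$. The permutation $\bar S(g\otimes1)$ swaps the blocks and its square $g\otimes g$ is transitive on each block, so it is a $2n$-cycle. This proves the formula.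

\emph{Step 3: a generating function.} By Steps 1 and 2 and (F1), with $Y=q^{kn}$,
\[
Z(\mathcal T_k^{+k})=t^{kn}[n]\sum_{b=0}^{2n-1}(-1)^b\,Y^{2n-1-2b}\langle Q_{(2n-b,1^b)}\rangle .
\]
Comparing coefficients of $\alpha^i\beta^j$ by (F3) and using (F2), we have
\[
(\alpha+\beta)\sum_{a,b\ge0}Q_{(a+1,1^b)}\alpha^a\beta^b=H(\alpha)H(-\beta)^{-1}-1 .
\]
Put $\alpha=Yw$ and $\beta=-w/Y$, so that $\alpha+\beta=[kn]w$ and $\alpha^a\beta^b=(-1)^bY^{a-b}w^{a+b}$. Take the coefficient of $w^{2n}$ and evaluate in the plane. By (F2), Corollary~\ref{cor:braids}(c) and (F4),
\begin{equation}\label{eq:torus}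
\frac{[kn]}{[n]}\,Z(\mathcal T_k^{+k})=t^{kn}\sum_{\mu\vdash2n}\zeta_\mu^{-1}\prod_jx_{\mu_j},\qquad x_m=(t^m-t^{-m})\frac{[knm]}{[m]} .
\end{equation}

\emph{Step 4: reduction modulo $\Psi^2$.} Each $[knm]/[m]$ is a Laurent polynomial in $q$. If $n\nmid m$, then $\Psi$ divides $[knm]$ and is prime to $[m]$, so $\Psi$ divides $x_m$. A partition of $2n$ with a part not divisible by $n$ has at least two such parts. So only $\mu=(2n)$ and $\mu=(n,n)$ contribute, with $\zeta_\mu=2n$ and $2n^2$. The elements
\[
\frac{[kn]}{[n]}=\frac{u^k-u^{-k}}{u-u^{-1}},\qquad \frac{[2kn^2]}{[2n]}=\frac{u^{2kn}-u^{-2kn}}{u^2-u^{-2}},\qquad \Big(\frac{[kn^2]}{[n]}\Big)^2=\Big(\frac{u^{kn}-u^{-kn}}{u-u^{-1}}\Big)^2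
\]
are symmetric Laurent polynomials in $u^2$ (the first because $k$ is odd), so by Lemma~\ref{lem:arith}(d) they are $\equiv k$, $kn$ and $(kn)^2$. Dividing \eqref{eq:torus} by $k$,
\[
Z(\mathcal T_k^{+k})\equiv t^{kn}\Big[\tfrac12(t^{2n}-t^{-2n})+\tfrac k2(t^n-t^{-n})^2\Big].
\]
For $k=1$ this is $t^{2n}(t^n-t^{-n})$, in agreement with Lemma~\ref{lem:kink} for $U^{+2}$. For $k=3$ it is $t^{3n}(t^n-t^{-n})(2t^n-t^{-n})$, and $Z(\mathcal T^{+3})\equiv\varepsilon^3t^{3n}Z(\mathcal T)$ by Lemma~\ref{lem:kink}.
\end{proof}

\section{Self-crossings}\label{sec:self}

At a self-crossing of $K$ the arc that crosses the band along $K$ is part of the same band, so Lemma~\ref{lem:arcs} does not apply. We change the point of view instead: fix the smoothed link $N=\mathcal L_0$ and let the place where the crossing is inserted vary. Two such places can then be used at the same time, and the crossings may become crossings between different components, to which Proposition~\ref{prop:mixed} applies. A place to insert a crossing must be described in space, because two of them need not be visible in one given diagram.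

\subsection{Sites}

Let $N\subset\mathbb R^3$ be a framed oriented link, with the framing given by a vector field $\xi$ orthogonal to $N$.

\begin{definition}
A \emph{site} on $N$ is an embedded square $R\cong[0,1]_x\times[0,1]_y$ in $\mathbb R^3$ such that $R\cap N$ is the union of the two vertical sides, $N$ is oriented upward on both, and on both $\xi$ is tangent to $R$ and points in the direction of decreasing $x$. The framed links $N_{R,\pm}$ are obtained by replacing the two sides by the crossing $\sigma_1^{\pm1}$ drawn on $R$, viewed from the side from which $(\partial_x,\partial_y)$ is positively oriented, inside a thin neighborhood of $R$ and with the blackboard framing of $R$.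
\end{definition}

The condition on $\xi$ says that it agrees on both sides with the blackboard framing of $R$, so the framings match. Replacing $R$ by a horizontal substrip $[0,1]\times[y_0,y_1]$ does not change $N_{R,\pm}$ up to framed isotopy. A Conway triple $(\mathcal L_+,\mathcal L_-,\mathcal L_0)$ gives a site on $\mathcal L_0$, the flat square between the two arcs in the disc, with $(\mathcal L_0)_{R,\pm}=\mathcal L_\pm$. Part (a) of the next lemma is the converse.

\begin{lemma}\label{lem:sites}
\begin{enumerate}
\item[(a)] Let $R_1,\dots,R_r$ be pairwise disjoint sites on $N$. After a framed isotopy, $N$ is given by a diagram with the blackboard framing, and the $R_i$ are disjoint flat upright squares in the plane that meet the diagram only in their vertical sides.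
\item[(b)] Let $R_1,\dots,R_r$ be pairwise disjoint sites on $N$ and let $a\neq b$ be points of $N$ not on them. There is a site disjoint from all $R_i$ whose left side contains $a$ and whose right side contains $b$.
\item[(c)] Let $R,R'$ be sites on $N$. There are disjoint sites $R_1,R_1'$ that join the same components as $R,R'$, with $N_{R_1,\pm}=N_{R,\pm}$ and $N_{R'_1,\pm}=N_{R',\pm}$ up to framed isotopy.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Choose disjoint balls $B_i\supset R_i$, thin neighborhoods of the squares, such that $(B_i,N\cap B_i,R_i)$ is diffeomorphic, preserving orientation, to a round ball with a flat upright square at its center and the vertical sides of the square prolonged to the boundary. Any two orientation-preserving embeddings of a disjoint union of balls in $\mathbb R^3$ are ambient isotopic, so we may assume that the $B_i$ are such round balls, centered in the plane of projection, with $R_i$ and $N\cap B_i$ in that plane. After a small isotopy of $N$ outside the balls, the line through the center of $B_i$ perpendicular to the plane misses $N$, so the projection of $N\setminus B_i$ misses a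 small disc around the center. An isotopy supported in $B_i$ that preserves the plane and is a radial contraction near $R_i$ moves $R_i$ into this disc. Then the projection of $N$ meets $R_i$ only in its sides. Make the projection generic elsewhere. On the sides of the $R_i$ the field $\xi$ agrees with the blackboard framing, so on each remaining arc of $N$, and on each component without sites, the two differ by an integer number of full twists. Add kinks to correct the difference.

(b) The complement of $N\cup R_1\cup\dots\cup R_r$ is path connected. Indeed, two points in it are joined by a path that misses $N$ and, by general position, meets the squares transversally in finitely many interior points with different $x$-coordinates. Join such a point of $R_i$ to the top edge by a vertical segment. A small neighborhood of the segment meets $N\cup\bigcup_jR_j$ only in $R_i$, so the path can be pushed along the segment and off the top edge. (This uses disjointness; two squares that meet in a circle can enclose a component of $N$.) Hence there is an embedded arc $\gamma$ from $a$ to $b$, with interior in this complement, whose velocity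 is $-\xi(a)$ at $a$ and $-\xi(b)$ at $b$. Choose a unit normal field along $\gamma$ that equals the direction of $N$ at both ends, which is possible because the circle of unit normals is connected. A thin band along $\gamma$ in the direction of this field, with its ends adjusted to lie on $N$ and to be tangent to $\xi$ there, is a site.

(c) Choose horizontal arcs $\gamma\subset R$ and $\gamma'\subset R'$ at heights for which the four end points are distinct; given $\gamma$, only finitely many heights in $R'$ are excluded. Then $\gamma\cap\gamma'$ is a compact set disjoint from $N$, and a small ambient isotopy supported away from $N$ moves $\gamma$ off $\gamma'$. It carries $R$ to a site with the same links $N_{R,\pm}$ up to isotopy. Sufficiently thin substrips around the two disjoint arcs are disjoint.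
\end{proof}

For disjoint sites $c,d$ on $N$ and $i,j\in\{+,-,0\}$, let $D_{ij}$ be the link with the crossing of sign $i$ inserted at $c$ and of sign $j$ at $d$, where $0$ means no change. By Lemma~\ref{lem:sites}(a), $(D_{+j},D_{-j},D_{0j})$ and $(D_{i+},D_{i-},D_{i0})$ are Conway triples. We call the sides of a site its \emph{ends} and treat them as points of $N$.

\subsection{Fusing two components}

Let $N=K'\cup K''$ have two components and let $R$ be a site with one end on each. Then $N_{R,\pm}$ are knots, and we put $\delta(N;R)=Z(N_{R,+})-Z(N_{R,-})\in\Lambda$. For knots $K_\pm$, part (I) is the statement $\delta(N;R)\equiv\varepsilon Z(K')Z(K'')$, whose right side depends neither on $R$ nor on how $K'$ and $K''$ are linked. We prove these two independence properties for the left side and then evaluate it on a split link.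

\begin{lemma}\label{lem:indep}
The class of $\delta(N;R)$ modulo $\Psi^2\Lambda$ does not depend on $R$.
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:sites}(c) it suffices to compare disjoint sites $c,d$, both joining $K'$ to $K''$. Their ends cut $K'$ into arcs $\alpha'$ from $c$ to $d$ and $\beta'$ from $d$ to $c$, and $K''$ into arcs $\alpha'',\beta''$ in the same way. A crossing makes a traveler change sides of the site, so for $i,j\in\{+,-\}$ the link $D_{ij}$ has the two components $\alpha'\beta''$ and $\alpha''\beta'$. The strands that enter $c$ are $\beta'$ and $\beta''$, and those that enter $d$ are $\alpha'$ and $\alpha''$, so both crossings are between different components. Let $V_{ij}=Z(D_{ij})/[n]^2\in\mathbb F$. By Proposition~\ref{prop:mixed}, $V_{+j}-V_{-j}$ and $V_{i+}-V_{i-}$ lie in $\Lambda$, and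
\[
V_{+j}-V_{-j}\equiv\varepsilon n\,Z(D_{0j}),\qquad V_{i+}-V_{i-}\equiv\varepsilon n\,Z(D_{i0}).
\]
Grouping $V_{++}-V_{-+}-V_{+-}+V_{--}$ in the two possible ways gives $\varepsilon n\,\delta(N;d)\equiv\varepsilon n\,\delta(N;c)$. The integer $n$ is a unit of $\mathcal R$, and Lemma~\ref{lem:arith}(b) finishes the proof.
\end{proof}

The proof uses the coefficient of $[n]^2$ in (II); the product formula of Corollary~\ref{cor:split} alone would give only $0\equiv0$. Write $\delta(N)\in\Lambda/\Psi^2\Lambda$ for the common class. It is defined for every two-component link by Lemma~\ref{lem:sites}(b), and it is an invariant of framed isotopy.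

\begin{lemma}\label{lem:splitdelta}
If $N$ is the split union of $K'$ and $K''$, then $\delta(N)\equiv\varepsilon Z(K')Z(K'')$.
\end{lemma}

\begin{proof}
Draw two adjacent upward strands. Put a $1$-tangle with closure $K'$ on the left strand and close it to the left; put a $1$-tangle with closure $K''$ on the right strand and close it to the right. Use the site between the strands. After $\sigma_1^{\pm1}$ is inserted, slide the tangle of $K''$ along the strand through the crossing by Reidemeister moves II and III. The right loop becomes a kink, and the knot is $(K'\#K'')^{\pm1}$. By Lemmas~\ref{lem:kink} and~\ref{lem:sum}, $\delta(N)\equiv\varepsilon(t^n-t^{-n})Z(K'\#K'')=\varepsilon Z(U)Z(K'\#K'')\equiv\varepsilon Z(K')Z(K'')$.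
\end{proof}

\subsection{Passing one component through the other}

The change of $\delta$ under a crossing change of $N$ is a second difference of knot invariants. We fix again the smoothed link, now a knot $J$, and show that the second difference depends only on $J$. It can then be computed at a site of our choice, where only kinks and the trefoil occur.

\begin{lemma}\label{lem:cross}
If two-component links $N_+,N_-$ differ by a crossing change between their components, then $\delta(N_+)\equiv\delta(N_-)$.
\end{lemma}

\begin{proof}
The smoothing is a knot $J$ with a site $c$ such that $J_{c,\pm}=N_\pm$. For any site $c$ on a knot $J$ the links $J_{c,\pm}$ have two components, and we put $\Delta(J;c)=\delta(J_{c,+})-\delta(J_{c,-})$. We must show $\Delta(J;c)\equiv0$.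

\emph{Interlaced sites.} Call disjoint sites $c,d$ on $J$ interlaced if their ends occur in the cyclic order $c,d,c,d$. They cut $J$ into consecutive arcs $\alpha_1$ (from $c$ to $d$), $\alpha_2$ (from $d$ to $c$), $\alpha_3$ (from $c$ to $d$), $\alpha_4$ (from $d$ to $c$). A crossing at $c$ alone gives the components $\alpha_1\alpha_2$ and $\alpha_3\alpha_4$, and $d$ has one end on each. A crossing at $d$ alone gives $\alpha_2\alpha_3$ and $\alpha_4\alpha_1$, and $c$ has one end on each. (Crossings at both give the knot $\alpha_1\alpha_4\alpha_3\alpha_2$.) By Lemma~\ref{lem:indep} we may compute $\delta(J_{c,\pm})$ at $d$ and $\delta(J_{d,\pm})$ at $c$, and so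
\begin{equation}\label{eq:double}
\Delta(J;c)\equiv Z(D_{++})-Z(D_{+-})-Z(D_{-+})+Z(D_{--})\equiv\Delta(J;d).
\end{equation}

\emph{Independence of the site.} Let $c,c'$ be two sites on $J$, disjoint by Lemma~\ref{lem:sites}(c). Their ends cut $J$ into four arcs. By Lemma~\ref{lem:sites}(b) there is a site $d$, disjoint from $c$ and $c'$, with ends in any two of these arcs. If the cyclic order is $c,c,c',c'$, choose the arc between the ends of $c$ and the arc between the ends of $c'$; the order becomes $c,d,c,c',d,c'$. If the order is $c,c',c,c'$, choose two opposite arcs; the order becomes $c,d,c',c,d,c'$. In both cases $d$ is interlaced with $c$ and with $c'$, so $\Delta(J;c)\equiv\Delta(J;d)\equiv\Delta(J;c')$.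

\emph{Computation.} For a framed knot $M$ and odd $k$, define the knot $M[k]$ as follows: draw two adjacent upward strands, put a $1$-tangle with closure $M$ on the left one, insert $\sigma_1^k$ on the two strands, and close the left position to the left and the right position to the right. The braid $\sigma_1^k$ with its right position closed is a $1$-tangle; it is a kink for $k=\pm1$ and has closure $\mathcal T$ for $k=3$. So $M[\pm1]=M^{\pm1}$ and $M[3]=M\#\mathcal T$ as framed knots (Section~\ref{sec:framed}). Take $M=J^{-1}$, so that $J=M[1]$. Above the crossing $\sigma_1$ place two flat sites between the strands, $d$ below $c$. A traveler along $J$ passes $d$ and $c$ in the left position, later crosses to the right position and passes $d$ and $c$ again, so the sites are interlaced. Here $D_{++}=M[3]$, $D_{+-}=D_{-+}=M[1]$ and $D_{--}=M[-1]$. By \eqref{eq:double}, $\Delta(J;c)$ is the class of $x=Z(M\#\mathcal T)-2Z(M^{+1})+Z(M^{-1})\in\Lambda$. By Lemmas~\ref{lem:sum}, \ref{lem:kink} and~\ref{lem:trefoil},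
\[
Z(U)\,x\equiv Z(M)\big[Z(\mathcal T)-\varepsilon Z(U)(2t^n-t^{-n})\big]\equiv0 .
\]
Since $Z(U)=t^n-t^{-n}$ is a nonzero element of $\mathbb Z[t^{\pm1}]$, Lemma~\ref{lem:arith}(c) gives $x\equiv0$.
\end{proof}

\subsection{Proof of part (I)}

Consider a Conway triple at a self-crossing of the component $K_1$. Let $K_\pm$ be this component in $\mathcal L_\pm$ and $N=K'\cup K''$ its smoothing in $\mathcal L_0$. Deleting the other components leaves a Conway triple $(K_+,K_-,N)$, with site $R$. Changing crossings between $K'$ and $K''$ until $K'$ lies above $K''$ makes $N$ split and does not alter the framed knots $K'$ and $K''$. By Lemmas~\ref{lem:indep}, \ref{lem:cross} and~\ref{lem:splitdelta},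
\[
Z(K_+)-Z(K_-)=\delta(N;R)\equiv\varepsilon Z(K')Z(K'').
\]
The components $K_i$, $i\ge2$, are the same framed knots in all three links, and Corollary~\ref{cor:split} gives
\[
Z(\mathcal L_\pm)\equiv Z(K_\pm)\prod_{i\ge2}Z(K_i),\qquad Z(\mathcal L_0)\equiv Z(K')Z(K'')\prod_{i\ge2}Z(K_i).
\]
Hence $Z(\mathcal L_+)-Z(\mathcal L_-)-\varepsilon Z(\mathcal L_0)\equiv0$. This element lies in $\Lambda$ by Corollary~\ref{cor:braids}(a), so it lies in $\Psi^2\Lambda$ by Lemma~\ref{lem:arith}(b). This proves (I), and with Proposition~\ref{prop:mixed} it completes the proof of Theorem~\ref{thm:main}.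

\begin{remark}
The theorem determines $Z$ modulo $\Psi^2$ and shows in what sense the guess made in the introduction is right. For a diagram $D$ of writhe $\operatorname{wr}(D)$ let $Z^0(D)\in\mathbb Z[t^{\pm1}]$ be obtained from $\varepsilon^{\operatorname{wr}(D)}\check{\mathcal Z}_1(D)\in\Lambda$ by setting $z=0$ and replacing $t$ by $t^n$. Then $Z(D)\equiv Z^0(D)$. Indeed, the writhes of $\mathcal L_\pm$ differ from that of $\mathcal L_0$ by $\pm1$, so by \eqref{eq:n1} the difference $Z^0(\mathcal L_+)-Z^0(\mathcal L_-)$ is $\varepsilon Z^0(\mathcal L_0)$ at a self-crossing and $0$ otherwise, as for $Z$ modulo $\Psi^2$. On an unlink diagram both sides are $\equiv(\varepsilon t^n)^{\operatorname{wr}(D)}(t^n-t^{-n})^{|D|}$ by Lemma~\ref{lem:kink}. The induction in the proof of Lemma~\ref{lem:int} gives the claim.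
\end{remark}

\begin{thebibliography}{1}

\bibitem{CLPZ}
Qingtao Chen, Kefeng Liu, Pan Peng and Shengmao Zhu,
\emph{Congruent skein relations for colored HOMFLY-PT invariants and colored Jones polynomials},
arXiv:1402.3571 (2014).

\end{thebibliography}
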